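# A four-dimensional simplex cut into four smaller copies of itself

## 1. Commensurable edges force $k=m^d$

**Definition.** Let $k\ge 2$. A $d$-dimensional simplex $S\subset\mathbb R^d$ is a **$k$-reptile** if $S=S_1\cup\dots\cup S_k$, where the $S_i$ are simplices with pairwise disjoint interiors, all congruent to one another and all similar to $S$.

Congruences and similarities may reverse orientation. We say that a polytope $P$ is *tiled* by polytopes $T_1,\dots,T_N$ of the same dimension as $P$ if $P$ is their union and their interiors, taken in the affine hull of $P$, are pairwise disjoint.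

Two small examples in the plane. The three midlines cut an equilateral triangle into four equilateral triangles of half the side, so it is a $4$-reptile. The altitude on the hypotenuse cuts a right isosceles triangle into two congruent right isosceles triangles, so that triangle is a $2$-reptile.

Suppose $S$ is a $k$-reptile, with tiles similar to $S$ in ratio $\mu$. Comparing volumes, $k\mu^d=1$, so $\mu=1/\lambda$ with
$$\lambda=k^{1/d}>1 .$$
Enlarging the whole picture by $\lambda$, we see that $\lambda S$ is tiled by $k$ congruent copies of $S$. We call $\lambda$ the *factor* of the tiling and always use this enlarged picture. The question "which $k$?" is the question "which $\lambda$?". For the two triangles, $\lambda=2$ and $\lambda=\sqrt2$.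

The first tool says that a tiling of $\lambda S$ induces tilings of the faces of $\lambda S$.

**Lemma 1.** Let $\lambda S$ be tiled by congruent copies of $S$. For $1\le j\le d-1$ and every $j$-face $F$ of $S$,
$$\lambda^{j}\,\mathrm{vol}_j(F)=\sum_G n_{FG}\,\mathrm{vol}_j(G),\tag{1}$$
where $G$ runs over the $j$-faces of $S$ and the $n_{FG}\ge 0$ are integers.

**Proof.** We first go down by one dimension. Let a polytope $P$ be tiled by finitely many polytopes $T_i$ of the same dimension, and let $F=P\cap H$ be a facet of $P$, where $H$ is its supporting hyperplane in $\operatorname{aff}P$. We claim that $F$ is tiled by facets of the $T_i$.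

Each $T_i$ lies in $P$, hence on one side of $H$, so $T_i\cap F=T_i\cap H$ is a face of $T_i$ (possibly empty). These finitely many closed sets cover $F$. Those of dimension less than $\dim F$ are closed and nowhere dense in $F$, so the complement in $F$ of their union is dense in $F$. This dense set is covered by the sets $T_i\cap H$ of dimension $\dim F$, which are facets of tiles. Their union is closed, so it is all of $F$.

It remains to see that these facets do not overlap. Suppose the relative interiors of $T_i\cap H$ and $T_j\cap H$, $i\ne j$, share a point $p$. Near a relative interior point of a facet, a polytope is described by the single inequality of that facet. So near $p$ both $T_i$ and $T_j$ coincide with the half-ball on the $P$-side of $H$, and their interiors meet, a contradiction. This proves the claim.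

Now take a chain of faces $\lambda S=F_d\supset F_{d-1}\supset\dots\supset F_j=\lambda F$, each a facet of the one before. Applying the claim successively with $P=F_d,F_{d-1},\dots,F_{j+1}$, we find that $\lambda F$ is tiled by $j$-faces of copies of $S$, each congruent to some $j$-face $G$ of $S$. Comparing $j$-dimensional volumes gives (1). $\square$

For the right isosceles triangle with legs $1$ and hypotenuse $\sqrt2$, scaled by $\lambda=\sqrt2$, formula (1) with $j=1$ reads $\sqrt2\cdot1=\sqrt2$ for a leg and $\sqrt2\cdot\sqrt2=1+1$ for the hypotenuse.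

**Proposition 2.** Let $S$ be a $d$-simplex, $d\ge2$, in which all ratios of edge lengths are rational. If $S$ is a $k$-reptile, then $k=m^d$ for an integer $m\ge2$.

**Proof.** Let $\ell$ be an edge length. By (1) with $j=1$, $\lambda=\sum n_{\ell\ell'}\,\ell'/\ell$ is rational. Since $\lambda^d=k$ is an integer, the rational number $\lambda$ is an integer $m$, and $m\ge2$ because $k\ge2$. $\square$

So the equilateral triangle is a $k$-reptile only for square $k$. The right isosceles triangle shows that the proposition needs its hypothesis: there the edge ratio $\sqrt2$ is irrational and $k=2$ occurs. What changes, in dimension $3$ and higher, when the edges are not commensurable?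

## 2. The conjecture for $d\ge 3$, and three theorems

The question comes from Jiří Matoušek and Zuzana Safernová, "On the nonexistence of k-reptile tetrahedra", arXiv:1006.1807 (2010). The background is as follows. For every $d$ and every $m\ge2$ there are $m^d$-reptile simplices, the Hill simplices. There are no $2$-reptile simplices in dimension $3$ or larger. For $d=3$, $k$-reptile tetrahedra exist only for $k=m^3$, $m\ge2$.

**Conjecture.** If $d\ge3$ and a $d$-dimensional $k$-reptile simplex exists, then $k=m^d$ for some natural number $m\ge2$.

The conjecture is false, already for $d=4$ and $k=4$.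

**Theorem A.** Let $A\subset\mathbb R^4$ be the simplex with vertices
$$v_0=0,\quad v_1=(1,0,0,0),\quad v_2=(\tfrac12,\tfrac12,0,0),\quad v_3=(\tfrac23,\tfrac13,\tfrac13,0),\quad v_4=(\tfrac34,\tfrac14,\tfrac14,\tfrac14).$$
Then $A$ is a $4$-reptile. Since $1^4<4<2^4$, the conjecture is false.

**Theorem B.** Let $S$ be a $d$-dimensional simplex, $d\ge2$, whose squared edge lengths become rational after rescaling $S$. If $S$ is a $k$-reptile, then $k=n^{d/2}$ for an integer $n$. If $d$ is odd, $n$ is a square, so $k=m^d$ and the conjecture holds for such $S$. (Theorem A shows that this form cannot be improved to $m^d$ when $d=4$.)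

**Theorem C.** Let $d\ge3$ and let $S$ be a $d$-simplex all of whose dihedral angles are of the form $\pi/r$, $r\in\mathbb Z$. Equivalently, up to similarity, $S$ is an alcove of an irreducible affine Weyl group. If $S$ is not of type $\widetilde F_4$, then $S$ is a $k$-reptile if and only if $k=m^d$ for some $m\ge2$. If $S$ is of type $\widetilde F_4$ (so $d=4$ and $S$ is similar to $A$), then $S$ is a $k$-reptile if and only if $k=m^4$ with $m\ge2$ or $k=4m^4$ with $m\ge1$.

Theorem C concerns arbitrary tilings, not only tilings produced by reflections. Alcoves are defined in Section 5. As for the limits of these results: for $d=4$, Kynčl and Patáková ("On the nonexistence of $k$-reptile simplices in $\mathbb R^3$ and $\mathbb R^4$", Electron. J. Combin. 24(3), 2017) proved that $k$ must be a perfect square. Theorem A shows that "square" cannot be strengthened to "fourth power". In dimension $4$, every $k=m^4$ ($m\ge2$) and every $k=4m^4$ ($m\ge1$) occurs. Whether other squares occur for $d=4$, and whether there are counterexamples in dimensions other than $4$, is not settled here.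

## 3. Edges that are square roots: proof of Theorem B

A sensible way to attack the conjecture is to push Proposition 2 further: allow edges that are square roots of rationals, and use field automorphisms where the rationality of $\lambda$ was used before. We carry this out and see where it stops.

**Fact 3.** Square roots of distinct squarefree positive integers are linearly independent over $\mathbb Q$. For distinct primes $p_1,\dots,p_r$, the field $\mathbb Q(\sqrt{p_1},\dots,\sqrt{p_r})$ has degree $2^r$ over $\mathbb Q$, and every choice of signs $\sqrt{p_i}\mapsto\pm\sqrt{p_i}$ extends to an automorphism.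

This is standard (e.g. Besicovitch, J. London Math. Soc. 15 (1940)); here is a short proof.

**Proof.** We show by induction on $r$: if $n_1,\dots,n_r$ are positive integers such that no product over a nonempty subset is a square, then $K_r=\mathbb Q(\sqrt{n_1},\dots,\sqrt{n_r})$ has degree $2^r$. For $r=1$ this says that $\sqrt{n_1}$ is irrational. Let $r\ge2$. By induction $K_{r-1}$ has degree $2^{r-1}$, and $K_{r-2}$ has degree $2^{r-2}$ (with $K_0=\mathbb Q$). It suffices to show $\sqrt{n_r}\notin K_{r-1}$. Suppose $\sqrt{n_r}=a+b\sqrt{n_{r-1}}$ with $a,b\in K_{r-2}$. Squaring, $n_r=a^2+b^2n_{r-1}+2ab\sqrt{n_{r-1}}$. Since $\sqrt{n_{r-1}}\notin K_{r-2}$, we get $ab=0$. If $b=0$, then $\sqrt{n_r}\in K_{r-2}$, contradicting the induction hypothesis for the list $n_1,\dots,n_{r-2},n_r$. If $a=0$, then $\sqrt{n_{r-1}n_r}=b\,n_{r-1}\in K_{r-2}$, contradicting it for the list $n_1,\dots,n_{r-2},n_{r-1}n_r$, which still has no square subproduct. This completes the induction.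

Apply this to distinct primes. The $2^r$ numbers $\sqrt{\prod_{i\in I}p_i}$, $I\subset\{1,\dots,r\}$, span the field over $\mathbb Q$, so they form a basis; this gives the linear independence, since finitely many squarefree integers involve finitely many primes. The field is the splitting field of $\prod(x^2-p_i)$, so it has exactly $2^r$ automorphisms. An automorphism is determined by the signs it gives to the $\sqrt{p_i}$, so all $2^r$ sign choices occur. $\square$

**Proof of Theorem B.** Scale $S$ so that its squared edge lengths are rational.

**Step 1: write $\lambda$ in square roots with positive coefficients.** Fix an edge length $\ell$. By (1) with $j=1$, $\lambda=\sum n_{\ell\ell'}\,\ell'/\ell$, and each $\ell'/\ell$ is the square root of a positive rational. The square root of $a/b$ is $\sqrt{ab}/b$, a positive rational times the square root of a squarefree integer. Collecting terms,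
$$\lambda=\sum_{s\in D}c_s\sqrt s,\qquad c_s\in\mathbb Q_{>0},\tag{2}$$
with $D$ a finite set of squarefree positive integers, nonempty because $\lambda>0$.

**Step 2: show that only one square root occurs.** Suppose $s\ne t$ both lie in $D$. Some prime $p$ divides exactly one of $s,t$. Work in the field generated by the square roots of all primes dividing elements of $D$, and let $\sigma$ be its automorphism that changes the sign of $\sqrt p$ only. Then $\sigma(\sqrt u)=\pm\sqrt u$, with sign $-$ exactly when $p\mid u$, so $\sigma(\lambda)=\sum_{u\in D}\pm c_u\sqrt u$ contains both signs. Since every $c_u\sqrt u$ is positive, $|\sigma(\lambda)|<\lambda$. On the other hand $\sigma(\lambda)^d=\sigma(\lambda^d)=\sigma(k)=k$, and $\sigma(\lambda)$ is real, so $|\sigma(\lambda)|=k^{1/d}=\lambda$. This is a contradiction. Hence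
$$\lambda=c\sqrt s,\qquad c\in\mathbb Q_{>0},\quad s\text{ squarefree}.\tag{3}$$

**Step 3: read off $k$.** Put $n=\lambda^2=c^2s$, a rational number. Since $n^d=k^2$ is an integer, $n$ is an integer, and $k=\lambda^d=n^{d/2}$. If $d$ is odd, then in $n^d=k^2$ every prime has even exponent on the right, hence even exponent in $n$. So $n=m^2$, $\lambda=m$ and $k=m^d$. $\blacksquare$

In odd dimension the conjecture is thus true for these simplices. In even dimension the argument stops exactly at (3): nothing in it rules out $s>1$. With $d=4$, $\lambda=\sqrt2$ would mean $k=4$.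

## 4. What an irrational factor demands of the edges

To decide whether $\lambda=c\sqrt s$ with $s>1$ can occur, we look at (1) again, now using linear independence. For a simplex $S$ with rational squared edge lengths, let $E(S)$ be the set of squarefree positive integers $e$ such that some edge length of $S$ lies in $\mathbb Q_{>0}\sqrt e$. For squarefree $s,e$ write $s*e$ for the squarefree part of $se$, so that $\sqrt{se}\in\mathbb Q_{>0}\sqrt{s*e}$.

**Lemma 4.** Let $S$ have rational squared edge lengths and be a $k$-reptile with $\lambda=c\sqrt s$ as in (3). If $e\in E(S)$, then $s*e\in E(S)$.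

**Proof.** Let $\ell$ be an edge length in $\mathbb Q_{>0}\sqrt e$. Then $\lambda\ell$ is a positive rational multiple of $\sqrt{s*e}$. By (1) with $j=1$ it is also a nonnegative integer combination of edge lengths, each a rational multiple of the square root of a squarefree integer. By Fact 3 the coefficient of $\sqrt{s*e}$ in this combination is nonzero, so some edge length lies in $\mathbb Q_{>0}\sqrt{s*e}$. $\square$

The right isosceles triangle with legs $1$ has $E=\{1,2\}$, and $2*1=2$, $2*2=1$: it passes the test for $s=2$. Now take a natural candidate in dimension $4$, the simplex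
$$\tfrac12\ge x_1\ge x_2\ge x_3\ge x_4\ge0,\tag{4}$$
with vertices $w_j=\frac12(1,\dots,1,0,\dots,0)$ ($j$ ones, $0\le j\le4$). Here $|w_i-w_j|=\frac12\sqrt{|i-j|}$, so the edge lengths are $\frac12,\frac12\sqrt2,\frac12\sqrt3,1$ and $E=\{1,2,3\}$. Any $s>1$ fulfilling Lemma 4 must satisfy $s=s*1\in E$. But $s=2$ sends $3$ to $6$, and $s=3$ sends $2$ to $6$. So for the simplex (4) every $k$ is of the form (3) with $s=1$: then $\lambda$ is rational, hence an integer, and $k=m^4$.

So a counterexample of this kind needs an edge set closed under multiplication by $s$, up to squares. For the simplex $A$ of Theorem A, the squared edge lengths are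
$$\begin{aligned}
&|v_1|^2=1,\quad |v_2|^2=\tfrac12,\quad |v_3|^2=\tfrac23,\quad |v_4|^2=\tfrac34,\quad |v_1-v_2|^2=\tfrac12,\\
&|v_1-v_3|^2=\tfrac13,\quad |v_1-v_4|^2=\tfrac14,\quad |v_2-v_3|^2=\tfrac16,\quad |v_2-v_4|^2=\tfrac14,\quad |v_3-v_4|^2=\tfrac1{12}.
\end{aligned}$$
For example $v_3-v_4=(-\frac1{12},\frac1{12},\frac1{12},-\frac14)$ has squared length $\frac{1+1+1+9}{144}=\frac1{12}$. Hence $E(A)=\{1,2,3,6\}$, which is closed under $e\mapsto 2*e$: the obstruction disappears. Passing a test is not a tiling, though. To see where $A$ comes from and why it can be tiled, we turn to mirrors.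

## 5. Mirrors and similarities that preserve them

We recall the setting. A *crystallographic root system* $\Phi$ in a Euclidean space $V$ of dimension $d$ is a finite set of nonzero vectors spanning $V$ such that, for $\alpha,\beta\in\Phi$: the reflection $s_\alpha(x)=x-(\alpha,x)\alpha^\vee$, with $\alpha^\vee=2\alpha/(\alpha,\alpha)$, maps $\Phi$ to itself; $(\beta,\alpha^\vee)\in\mathbb Z$; and $\Phi\cap\mathbb R\alpha=\{\pm\alpha\}$. It is *irreducible* if it is not a union of two nonempty mutually orthogonal subsets. Then there are *simple roots* $\alpha_1,\dots,\alpha_d$, a basis of $V$ such that each root is an integer combination of them with all coefficients $\ge0$ (positive roots) or all $\le0$. There is also a *highest root* $\theta=\sum c_i\alpha_i$, with $c_i$ positive integers, such that $\theta-\beta$ has nonnegative coefficients for every root $\beta$.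

The *mirrors* are the hyperplanes
$$H_{\alpha,n}=\{x:(\alpha,x)=n\},\qquad \alpha\in\Phi,\ n\in\mathbb Z,$$
and $\mathcal H$ denotes the set of all mirrors. They are locally finite in number. The group generated by the reflections in them is the *affine Weyl group*. The closures of the components of $V\setminus\bigcup\mathcal H$ are the *alcoves*. One alcove is
$$S=\{x:(\alpha_i,x)\ge0\ (1\le i\le d),\ (\theta,x)\le1\}.\tag{5}$$
Indeed, on the interior of $S$ every positive root $\beta$ satisfies $0<(\beta,x)\le(\theta,x)<1$, so no mirror meets the interior, while all walls of $S$ are mirrors.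

All alcoves are congruent to $S$. To see this, let $r$ be the reflection in $H_{\alpha,n}$, $r(x)=x-((\alpha,x)-n)\alpha^\vee$. Then $(\beta,r(x))=(s_\alpha\beta,x)+n(\beta,\alpha^\vee)$, and $n(\beta,\alpha^\vee)$ is an integer, so $r$ maps $\mathcal H$ to itself and permutes the alcoves. Any two alcoves are joined by a chain of alcoves in which consecutive ones share a facet, and the reflection in the mirror containing that facet exchanges the two.

Example: $B_2=\{\pm e_1,\pm e_2,\pm e_1\pm e_2\}$ has simple roots $e_1-e_2,\ e_2$ and highest root $e_1+e_2=(e_1-e_2)+2e_2$. Its alcove is $\{x_1\ge x_2\ge0,\ x_1+x_2\le1\}$, a right isosceles triangle with vertices $0,(1,0),(\frac12,\frac12)$.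

**Lemma 5.** Let $\psi:V\to V$ be a linear similarity of ratio $\rho>1$ that maps every mirror in $\mathcal H$ to a mirror in $\mathcal H$. Then $\psi(S)$ is tiled by $\rho^d$ alcoves, and $S$ is a $\rho^d$-reptile.

**Proof.** The interior $U$ of $\psi(S)$ is a component of the complement of the hyperplanes in $\psi(\mathcal H)$. Since $\psi(\mathcal H)\subset\mathcal H$, the interior of each alcove misses all hyperplanes of $\psi(\mathcal H)$ and is connected, so it lies in $U$ or is disjoint from $U$. Let $x\in U$. The alcoves cover $V$, so $x$ lies in some alcove; the interior of that alcove has points arbitrarily close to $x$, hence meets $U$, hence lies in $U$. Thus $U$ is covered by alcoves whose interiors lie in $U$. By volume there are finitely many of these, so their union is closed, contains $\overline U=\psi(S)$ and is contained in it. All alcoves have the volume of $S$, so there are exactly $\rho^d$ of them. They are congruent to $S$, and $\psi(S)$ is similar to $S$; applying $\psi^{-1}$ gives the tiling of $S$. $\square$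

The obvious choice is $\psi(x)=mx$ with an integer $m\ge2$: it maps $H_{\alpha,n}$ to $H_{\alpha,mn}$. Therefore
$$\text{every alcove } S \text{ is an } m^d\text{-reptile for every integer } m\ge2.\tag{6}$$
These values are the ones that the conjecture allows. To leave them we need a less obvious similarity that preserves the mirrors.

## 6. A factor $\sqrt2$: from $B_2$ to $F_4$

In the plane there is such a similarity for $B_2$, namely $\varphi_2(x_1,x_2)=(x_1+x_2,\,x_1-x_2)$, with $\varphi_2^2=2I$. It exchanges short and long roots up to scaling: $e_1\mapsto e_1+e_2$ and $e_1+e_2\mapsto2e_1$. Let us do the tiling by hand. Put $T=\varphi_2(\{x_1\ge x_2\ge0,\ x_1+x_2\le1\})$. Substituting $x=\frac12(y_1+y_2,y_1-y_2)$, the three inequalities become $y_2\ge0$, $y_1\ge y_2$, $y_1\le1$. So $T=\{1\ge y_1\ge y_2\ge0\}$. Cut it along the mirror $y_1+y_2=1$. The part with $y_1+y_2\le1$ is the original alcove. The other part is $\{y_1\ge y_2,\ y_1\le1,\ y_1+y_2\ge1\}$, and the reflection $(y_1,y_2)\mapsto(1-y_2,1-y_1)$ carries the first part onto it. We have recovered the $2$-reptile.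

In $\mathbb R^4$, use two copies of $\varphi_2$:
$$\varphi(x)=(x_1+x_2,\ x_1-x_2,\ x_3+x_4,\ x_3-x_4).\tag{7}$$
Its matrix is symmetric and $\varphi^2=2I$, so $\varphi^T\varphi=2I$, and $\varphi$ is a similarity of ratio $\sqrt2$. The analogous root system would seem to be $B_4$, with roots $\pm e_i$ and $\pm e_i\pm e_j$. But $\varphi(e_1+e_3)=(1,1,1,1)$, which is not proportional to a root of $B_4$. Since $\varphi^{-1}=\frac12\varphi$ and $\varphi$ is symmetric,
$$\varphi(H_{\alpha,n})=\{y:(\varphi(\alpha),y)=2n\},\tag{8}$$
so $H_{e_1+e_3,n}$ goes to $y_1+y_2+y_3+y_4=2n$, which is not a mirror of $B_4$. Nor would another similarity help. The $B_4$ alcove $\{x_1\ge x_2\ge x_3\ge x_4\ge0,\ x_1+x_2\le1\}$ has vertices $0,e_1,w_2,w_3,w_4$, and four times its squared edge lengths lie in $\{1,2,3,4\}$, with $3$ and $2$ occurring. So its set $E$ is $\{1,2,3\}$, and the argument given for (4) excludes every irrational factor.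

The failure says what is missing: roots proportional to $(\pm1,\pm1,\pm1,\pm1)$. Adjoining the vectors $\frac12(\pm1,\pm1,\pm1,\pm1)$ to $B_4$ gives the root system $F_4$, whose $24$ short roots are $\pm e_i$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$ and whose $24$ long roots are $\pm e_i\pm e_j$ ($i<j$). This system is closed under $\varphi$ up to scaling:

- The vectors $\varphi(e_i)$ are $e_1+e_2,\ e_1-e_2,\ e_3+e_4,\ e_3-e_4$, all long roots.
- For signs $\varepsilon_i$, the first two coordinates of $\varphi(\frac12(\varepsilon_1,\dots,\varepsilon_4))$ are $\frac12(\varepsilon_1+\varepsilon_2)$ and $\frac12(\varepsilon_1-\varepsilon_2)$, exactly one of which is $0$ while the other is $\pm1$. The same holds for the last two. So the image is some $\pm e_i\pm e_j$, a long root.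
- Thus $\varphi$ maps the $24$ short roots injectively, hence bijectively, to the $24$ long roots. If $\beta=\varphi(\alpha)$ is long with $\alpha$ short, then $\varphi(\beta)=2\alpha$.

By (8), $\varphi$ maps $H_{\alpha,n}$ to $H_{\varphi(\alpha),2n}$ for short $\alpha$, and $H_{\varphi(\alpha),n}$ to $H_{\alpha,n}$. So it preserves the mirrors of $F_4$, and Lemma 5 with $\rho=\sqrt2$ promises a tiling by $(\sqrt2)^4=4$ alcoves.

For $F_4$ take the simple roots $e_2-e_3,\ e_3-e_4,\ e_4,\ \frac12(e_1-e_2-e_3-e_4)$ and highest root
$$e_1+e_2=2(e_2-e_3)+3(e_3-e_4)+4e_4+2\cdot\tfrac12(e_1-e_2-e_3-e_4).$$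
The alcove (5) is then
$$\{x:\ x_2\ge x_3\ge x_4\ge0,\ x_1\ge x_2+x_3+x_4,\ x_1+x_2\le1\}.\tag{9}$$
We will check that this is $A$, and then exhibit the four pieces using nothing but inequalities.

## 7. Four tiles: proof of Theorem A

**Step 1: show that $A$ is the set (9).** The five affine functions
$$x_2-x_3,\quad x_3-x_4,\quad x_4,\quad x_1-x_2-x_3-x_4,\quad 1-x_1-x_2$$
take at $v_0$ the values $(0,0,0,0,1)$, at $v_1$ the values $(0,0,0,1,0)$, at $v_2$ the values $(\frac12,0,0,0,0)$, at $v_3$ the values $(0,\frac13,0,0,0)$, and at $v_4$ the values $(0,0,\frac14,0,0)$. The vectors $v_1,\dots,v_4$ form a triangular matrix with nonzero diagonal, so $v_0,\dots,v_4$ are affinely independent. Each function vanishes at four of the five vertices and is positive at the fifth, so it is a positive multiple of a barycentric coordinate. A point lies in $A$ exactly when all barycentric coordinates are $\ge0$, which gives (9).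

**Step 2: describe the enlarged copy $T=\varphi(A)$ by inequalities.** With $\varphi$ as in (7), $T$ is similar to $A$ in ratio $\sqrt2$, and $y\in T$ if and only if
$$x=\tfrac12\varphi(y)=\tfrac12(y_1+y_2,\ y_1-y_2,\ y_3+y_4,\ y_3-y_4)\in A.$$
The inequalities of (9) become, in order:

- $x_2\ge x_3$ becomes $y_1-y_2\ge y_3+y_4$;
- $x_3\ge x_4$ becomes $y_4\ge0$;
- $x_4\ge0$ becomes $y_3\ge y_4$;
- $x_1\ge x_2+x_3+x_4$ becomes $y_1+y_2\ge y_1-y_2+2y_3$, that is, $y_2\ge y_3$;
- $x_1+x_2\le1$ becomes $y_1\le1$.

Hence
$$T=\{y:\ y_2\ge y_3\ge y_4\ge0,\ y_1\ge y_2+y_3+y_4,\ y_1\le1\}.\tag{10}$$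

**Step 3: cut $T$ into four pieces.** The cuts are along the mirrors $y_1+y_2=1$, $y_1+y_3=1$, $y_1+y_4=1$. They are nested on $T$, because there
$$y_1+y_2\ \ge\ y_1+y_3\ \ge\ y_1+y_4.\tag{11}$$
Define
$$\begin{aligned}
T_1&=T\cap\{y_1+y_2\le1\}, & T_2&=T\cap\{y_1+y_3\le1\le y_1+y_2\},\\
T_3&=T\cap\{y_1+y_4\le1\le y_1+y_3\}, & T_4&=T\cap\{1\le y_1+y_4\}.
\end{aligned}$$
By (11) these cover $T$: look at where $1$ falls in the chain. For $i<j$, points of $T_i$ satisfy $y_1+y_{i+1}\le1$. Points of $T_j$ satisfy $y_1+y_j\ge1$, hence $y_1+y_{i+1}\ge1$ by (11), since $i+1\le j$. So $T_i$ and $T_j$ lie on opposite sides of the hyperplane $y_1+y_{i+1}=1$, and their interiors are disjoint.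

**Step 4: remove redundant inequalities.** Each piece will be described by five inequalities, so that pieces can be compared.

- $T_1=\{y_2\ge y_3\ge y_4\ge0,\ y_1\ge y_2+y_3+y_4,\ y_1+y_2\le1\}$. The omitted $y_1\le1$ follows from $y_1+y_2\le1$ and $y_2\ge0$. By (9), $T_1=A$.
- $T_2=\{y_3\ge y_4\ge0,\ y_1\ge y_2+y_3+y_4,\ y_1+y_2\ge1,\ y_1+y_3\le1\}$. The omitted $y_2\ge y_3$ follows from the last two inequalities, and $y_1\le1$ from the last one and $y_3\ge0$.
- $T_3=\{y_2\ge y_3,\ y_4\ge0,\ y_1\ge y_2+y_3+y_4,\ y_1+y_3\ge1,\ y_1+y_4\le1\}$. The omitted $y_3\ge y_4$ follows from the last two inequalities, and $y_1\le1$ from the last one and $y_4\ge0$.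
- $T_4=\{y_2\ge y_3\ge y_4,\ y_1\ge y_2+y_3+y_4,\ y_1+y_4\ge1,\ y_1\le1\}$. The omitted $y_4\ge0$ follows from the last two inequalities.

**Step 5: show that reflections carry each piece to the next.** For $j=2,3,4$ let $r_j$ be the orthogonal reflection in $y_1+y_j=1$, that is, $r_j(y)=y-(y_1+y_j-1)(e_1+e_j)$. It replaces $(y_1,y_j)$ by $(1-y_j,1-y_1)$ and fixes the other coordinates. Since $r_j$ is an involution, $y\in r_j(T_i)$ if and only if $r_j(y)\in T_i$, so we substitute $r_j(y)$ into the inequalities of $T_i$.

*$r_2(T_1)=T_2$.* Here $r_2(y)=(1-y_2,\,1-y_1,\,y_3,\,y_4)$. The inequalities of $T_1$ read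

- $1-y_1\ge y_3$, i.e. $y_1+y_3\le1$;
- $y_3\ge y_4\ge0$;
- $1-y_2\ge1-y_1+y_3+y_4$, i.e. $y_1\ge y_2+y_3+y_4$;
- $2-y_1-y_2\le1$, i.e. $y_1+y_2\ge1$.

These are the inequalities of $T_2$.

*$r_3(T_2)=T_3$.* Here $r_3(y)=(1-y_3,\,y_2,\,1-y_1,\,y_4)$. The inequalities of $T_2$ read

- $1-y_1\ge y_4$, i.e. $y_1+y_4\le1$, and $y_4\ge0$;
- $1-y_3\ge y_2+1-y_1+y_4$, i.e. $y_1\ge y_2+y_3+y_4$;
- $1-y_3+y_2\ge1$, i.e. $y_2\ge y_3$;
- $2-y_1-y_3\le1$, i.e. $y_1+y_3\ge1$.

These are the inequalities of $T_3$.

*$r_4(T_3)=T_4$.* Here $r_4(y)=(1-y_4,\,y_2,\,y_3,\,1-y_1)$. The inequalities of $T_3$ read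

- $y_2\ge y_3$;
- $1-y_1\ge0$, i.e. $y_1\le1$;
- $1-y_4\ge y_2+y_3+1-y_1$, i.e. $y_1\ge y_2+y_3+y_4$;
- $1-y_4+y_3\ge1$, i.e. $y_3\ge y_4$;
- $2-y_1-y_4\le1$, i.e. $y_1+y_4\ge1$.

These are the inequalities of $T_4$.

**Step 6: conclude.** We have $T_1=A$, $T_2=r_2(A)$, $T_3=r_3r_2(A)$, $T_4=r_4r_3r_2(A)$. All four are congruent to $A$, and they tile $T=\varphi(A)$. Applying the similarity $\varphi^{-1}$, the four congruent simplices $\varphi^{-1}(T_i)$, each similar to $A$, tile $A$. So $A$ is a $4$-reptile, and $4$ is not a fourth power. $\blacksquare$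

## 8. Which factors an alcove admits: proof of Theorem C

By Coxeter's classification (H. S. M. Coxeter, Ann. of Math. 35 (1934); see also Bourbaki, *Lie*, Ch. V–VI, or Humphreys, *Reflection Groups and Coxeter Groups*, Ch. 2 and 4), a Euclidean $d$-simplex, $d\ge3$, with all dihedral angles of the form $\pi/r$ is similar to an alcove (5) of an irreducible affine Weyl group, where $\Phi$ has type $A_d,B_d,C_d,D_d,E_6,E_7,E_8$ or $F_4$; conversely such alcoves have dihedral angles of this form. For $F_4$, (9) and Step 1 of Section 7 show that $S=A$.

**Step 1: the listed values of $k$ occur.** By (6), every alcove is an $m^d$-reptile for $m\ge2$. Tilings compose: if $S$ is a $k_1$-reptile and a $k_2$-reptile, cut $S$ into $k_1$ congruent tiles and then cut every tile into $k_2$ in the same way; so $S$ is a $k_1k_2$-reptile. For type $F_4$, Theorem A gives $k=4$, and composing with $m^4$ for $m\ge2$ gives $k=4m^4$ for every $m\ge1$.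

From now on let $S$ be an alcove that is a $k$-reptile, with $\lambda=k^{1/d}$.

**Step 2: check that Theorem B applies.** For $\alpha,\beta\in\Phi$ we have $(\alpha,\beta)=\frac12(\beta,\alpha^\vee)(\alpha,\alpha)$ with $(\beta,\alpha^\vee)\in\mathbb Z$, and ratios of squared root lengths are rational. So we may scale the inner product to be rational on $\operatorname{span}_{\mathbb Q}\Phi$; this changes (5) only by a similarity. Let $\omega_i^\vee$ be the dual basis, $(\omega_i^\vee,\alpha_j)=\delta_{ij}$. It lies in $\operatorname{span}_{\mathbb Q}\Phi$, since it is found by solving a linear system with rational coefficients. The vertices of $S$ are $0$ and $\omega_i^\vee/c_i$, because $(\theta,\omega_i^\vee/c_i)=1$ and $(\alpha_j,\omega_i^\vee/c_i)=0$ for $j\ne i$. Hence the squared edge lengths are rational. Theorem B and its proof give $\lambda=c\sqrt s$ as in (3), with $\lambda^2\in\mathbb Z$.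

If $s=1$, then $\lambda=c$ is rational with integer square, so $\lambda$ is an integer $m\ge2$ and $k=m^d$. Assume from now on that $s>1$. Then $d$ is even, since for odd $d$ the proof of Theorem B gave an integer $\lambda$. So $d\ge4$.

**Step 3: use facets to restrict $s$.** The vertex $\omega_i^\vee/c_i$ has distance $1/(c_i|\alpha_i|)$ from the opposite facet, which lies in $(\alpha_i,x)=0$. The vertex $0$ has distance $1/|\theta|$ from the opposite facet, which lies in $(\theta,x)=1$. A facet has volume $d\,\mathrm{vol}(S)$ divided by the corresponding distance. So every ratio of facet volumes is a rational multiple of $|\alpha|/|\beta|$ for some $\alpha,\beta\in\Phi$. By (1) with $j=d-1$, divided by $\mathrm{vol}_{d-1}(F)$, the number $\lambda^{d-1}$ is a nonnegative integer combination of such ratios. On the other hand, $d-1$ is odd, so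
$$\lambda^{d-1}=c^{d-1}s^{(d-2)/2}\sqrt s$$
is a nonzero rational multiple of $\sqrt s$.

In types $A,D,E$ all roots have the same length, so $\sqrt s\in\mathbb Q$, contradicting that $s>1$ is squarefree. In types $B,C,F_4$ there are two root lengths with ratio $\sqrt2$, so $\sqrt s\in\mathbb Q+\mathbb Q\sqrt2$. By Fact 3, the numbers $1,\sqrt2,\sqrt s$ would be independent if $s\ne2$; hence $s=2$ and $\lambda=c\sqrt2$.

**Step 4: finish type $F_4$.** Write $c=a/b$ in lowest terms. Since $\lambda^2=2a^2/b^2$ is an integer, $b^2$ divides $2$, so $b=1$ and $c=m$ is a positive integer. Then $k=\lambda^4=(m\sqrt2)^4=4m^4$.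

**Step 5: exclude $s=2$ in types $B_d$ and $C_d$, with $d\ge4$ even.** Facets allow $s=2$ here, so we return to edges and Lemma 4. As in (4), write $w_j=\frac12(1,\dots,1,0,\dots,0)$ with $j$ ones. We use the standard coordinates, which again change $S$ only by a similarity.

For $C_d$, with roots $\pm e_i\pm e_j,\ \pm2e_i$, the simple roots are $e_i-e_{i+1}$ ($i<d$) and $2e_d$, and $\theta=2e_1$. The alcove is $\frac12\ge x_1\ge\dots\ge x_d\ge0$, with vertices $w_0,\dots,w_d$, and
$$4|w_i-w_j|^2=|i-j|\in\{1,\dots,d\}.$$

For $B_d$, with roots $\pm e_i\pm e_j,\ \pm e_i$, the simple roots are $e_i-e_{i+1}$ ($i<d$) and $e_d$, and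
$$\theta=e_1+e_2=(e_1-e_2)+2(e_2-e_3)+\dots+2(e_{d-1}-e_d)+2e_d.$$
The alcove is $x_1\ge\dots\ge x_d\ge0$, $x_1+x_2\le1$. Since $\omega_i^\vee=e_1+\dots+e_i$, its vertices are $w_0=0$, $e_1$, $w_2,\dots,w_d$. The squared edge lengths are given by $4|w_i-w_j|^2=|i-j|$, by $4|e_1-w_j|^2=1+(j-1)=j$ for $j\ge2$, and by $4|e_1|^2=4\le d$.

So in both types
$$4\ell'^2\in\{1,\dots,d\}\quad\text{for every edge length }\ell'.\tag{12}$$

By Bertrand's postulate, applied to $d/2\ge2$, there is a prime $p$ with $\frac d2<p<d$. Then $p>2$, so $p$ is odd and $2p$ is squarefree; moreover $2p>d$. In both types $w_0$ and $w_p$ are vertices (for $B_d$ note $p\ge3$), and the edge $w_0w_p$ has length $\frac12\sqrt p$. So $p\in E(S)$. If $s=2$, Lemma 4 gives $2*p=2p\in E(S)$: some edge length $\ell'$ lies in $\mathbb Q_{>0}\sqrt{2p}$. Hence $4\ell'^2=2p\,q^2$ with $q\in\mathbb Q_{>0}$, and this is an integer by (12). Writing $q$ in lowest terms, the square of its denominator divides the squarefree number $2p$, so $q$ is a positive integer. Therefore $4\ell'^2\ge2p>d$, which contradicts (12). So $s=2$ is impossible in types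 $B_d$ and $C_d$.

Together with Steps 2 to 4, a $k$-reptile alcove has $k=m^d$ with $m\ge2$, or is of type $F_4$ with $k=4m^4$, $m\ge1$. With Step 1 this proves Theorem C. $\blacksquare$

In the plane, where the right isosceles triangle does have factor $\sqrt2$, Step 5 has nothing to work with: for $d=2$ there is no prime strictly between $1$ and $2$.
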